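# Self-avoiding walks and the second eigenvector of a powered block-model graph

## 1. Signed counts of self-avoiding walks

Let $G$ be a graph on $[n]=\{1,\dots,n\}$ with adjacency matrix $A$, and let each vertex carry a label $\sigma_v\in\{+1,-1\}$. A *self-avoiding walk* (SAW) of length $k$ from $u$ to $v$ is a sequence $u=x_0,x_1,\dots,x_k=v$ of distinct elements of $[n]$. It lives in the complete graph; with $A_\gamma=\prod_{i=1}^kA_{x_{i-1}x_i}$ we have $A_\gamma=1$ exactly when $\gamma$ runs inside $G$. Put
$$B_k(u,v)=\sum_{\gamma:u\to v,\ |\gamma|=k}A_\gamma,\qquad S_k=B_k\mathbf 1,\qquad T_k=B_k\sigma ,\qquad B_0=I.$$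
So $S_k(v)$ is the number of SAWs of length $k$ in $G$ that start at $v$, and $T_k(v)$ is the sum of the labels of their endpoints. The matrix $B_k$ is symmetric, since SAWs can be reversed.

**Example.** Let $G$ be the triangle $1,2,3$ with a pendant vertex $4$ attached to $3$, and let $\sigma=(+,+,-,-)$. The SAWs of length 2 from vertex 1 are $1\,2\,3$, $1\,3\,2$, $1\,3\,4$, so $S_2(1)=3$ and $T_2(1)=-1+1-1=-1$. Likewise $S_2=(3,3,2,2)$ and $T_2=(-1,-1,2,2)$.

These vectors are used to study the *powered graph*. For $r\ge1$ let $A^{(r)}=\mathbb 1((I+A)^r\ge1)$, entrywise. Its $(u,v)$ entry is $1$ if and only if $\mathrm{dist}_G(u,v)\le r$. Write $M=A^{(r)}$. If $G$ is a forest, there is at most one SAW between two vertices, so $M=\sum_{k\le r}B_k$. In the example with $r=2$, $M$ is the all-ones $4\times4$ matrix. The matrix $B_0+B_1+B_2$ has entry $2$ at the pairs inside the triangle and $1$ elsewhere, so the two matrices differ only near the cycle.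

We shall show that for the sparse two-community block model, and for $r$ neither too small nor too large, $M$ is up to a negligible error a rank-two matrix acting on $\mathrm{span}(S_r,T_r)$. Moreover, when the model has edges between communities, its second eigenvector is asymptotically $T_r/\|T_r\|$. That settles a conjecture about a simple clustering rule.

## 2. The block model, the median rule, and the theorem

**Definition (block model).** Let $a,b\ge0$ be constants. In $\mathrm{SBM}(n,a,b)$ each vertex $v\in[n]$ independently receives a uniform label $X_v\in\{0,1\}$. Given the labels, each pair of distinct vertices is joined independently, with probability $a/n$ if the labels agree and $b/n$ otherwise.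

**Definition (weak recovery).** An algorithm that outputs a partition of the vertices into two sets solves weak recovery if there is $\varepsilon>0$, depending at most on $a,b$, such that with probability $1-o(1)$ the partition agrees with $\{X_v=0\},\{X_v=1\}$ on at least a $(1/2+\varepsilon)$ fraction of the vertices, up to swapping the two sets. We call this fraction the *accuracy*.

**Definition (median rule).** Let $w$ be the eigenvector of $A^{(r)}$ whose eigenvalue has second largest absolute value. Vertices with entry above the median of $w$ go to one side, those below the median to the other. Vertices with entry equal to the median are assigned uniformly at random, subject to the sides having sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$.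

The following conjecture comes from Emmanuel Abbe, Enric Boix, Peter Ralli, Colin Sandon, "Graph powering and spectral robustness", arXiv:1809.04818 (2018): *if $(a-b)^2>2(a+b)$ and $r=\Theta(\sqrt{\log n})$, then the median rule solves weak recovery.* We prove that it is true.

**Parameters.** Put $\sigma_v=(-1)^{X_v}$, $d=\frac{a+b}2$, $\lambda=\frac{a-b}2$. For $u\ne v$ the edge probability is
$$P_{uv}=\frac{d+\lambda\sigma_u\sigma_v}n\le\frac{2d}n .$$
The hypothesis says $\lambda^2>d$. Since $|\lambda|\le d$, it forces $d>1$ and $|\lambda|>\sqrt d>1$. Put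
$$\varepsilon_*=\frac1{13\log(2ed)},\quad C_*=\frac{45}{\log(|\lambda|/\sqrt d)},\quad c_1=\kappa_1=\frac d{d-1},\quad c_2=\frac{\lambda^2}{\lambda^2-d},\quad\kappa_2=\frac\lambda{\lambda-1}.$$
Note $\kappa_2>0$: for $\lambda<0$ it equals $|\lambda|/(|\lambda|+1)$.

**Definition (labeled tree).** Let $(\mathcal T,\tau)$ be the random tree whose root has a uniform label in $\{\pm1\}$ and in which each vertex has, independently, $\mathrm{Poisson}(a/2)$ children with its own label and $\mathrm{Poisson}(b/2)$ children with the opposite label. Let $Z_k$ be the size of generation $k$ and $Y_k=\sum_{|u|=k}\tau_u$.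

**Example.** If the root has label $+$, then $Y_1$ is a $\mathrm{Poisson}(a/2)$ variable minus an independent $\mathrm{Poisson}(b/2)$ variable. It has mean $\lambda$ and variance $d$, so $E(\lambda^{-1}Y_1)^2=1+d/\lambda^2$.

In general, given the first $k$ generations, $Y_{k+1}$ has mean $\lambda Y_k$ and variance $dZ_k$. So $\lambda^{-k}Y_k$ is a martingale, and
$$E(\lambda^{-k}Y_k)^2=\sum_{j=0}^k(d/\lambda^2)^j\to c_2,\qquad E(d^{-k}Z_k)^2=\sum_{j=0}^kd^{-j}\to c_1 .$$
The first is bounded precisely because $\lambda^2>d$. Let $\mathcal Y=\lim\lambda^{-k}Y_k$ and $\mathcal W=\lim d^{-k}Z_k$ (a.s. and in $L^2$), and let $\mathcal Y^+$ be $\mathcal Y$ for root label $+$. Flipping all labels preserves the law of the tree. Hence $\tau_{\rm root}\mathcal Y$ has the law of $\mathcal Y^+$ and is independent of $\tau_{\rm root}$, and $\mathcal Y$ is symmetric. Moreover $E\,\tau_{\rm root}Y_k=\lambda^k$, $E\mathcal Y^+=1$, $E(\mathcal Y^+)^2=c_2$. Let $q\in(0,1)$ be the extinction probability of the $\mathrm{Poisson}(d)$ Galton–Watson tree, and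
$$f=P(\mathcal Y^+>0)-P(\mathcal Y^+<0).$$

**Theorem A.** Let $a,b\ge0$, $(a-b)^2>2(a+b)$, $C_*\log\log n\le r\le\varepsilon_*\log n$.

1. $f>0$.
2. If $b>0$: with probability $1-o(1)$ the eigenvalue $\mu$ of $M$ of second largest absolute value is unique and simple; $\mu/\lambda^r\to c_2\kappa_2$, and the top eigenvalue over $d^r$ tends to $c_1\kappa_1$, in probability. With a suitable sign its unit eigenvector $w$ satisfies $\|w-T_r/\|T_r\|\|\to0$ in probability. The median partition has accuracy tending in probability to $\frac{1+f}2>\frac12$.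
3. If $b=0$: with probability $1-o(1)$ the eigenvalue of second largest absolute value is unique and simple, and the accuracy tends in probability to $\frac1{1+q}>\frac12$.

In particular the median rule solves weak recovery for these $r$. Every $r=\Theta(\sqrt{\log n})$ lies in the range once $n$ is large, so the conjecture holds.

A second result shows that the order $\log\log n$ of the lower end cannot be improved for the description of the eigenvector. It is not needed for the conjecture, and its proof is in Section 12.

**Proposition B.** Let $(a-b)^2>2(a+b)$, $\epsilon\in(0,\frac12)$ and $2\le r\le(\frac12-\epsilon)\frac{\log\log n}{\log d}$. Then with probability $1-o(1)$ every unit eigenvector $w$ of $A^{(r)}$ whose eigenvalue has absolute value at least the second largest one satisfies $\sum_{v\in Z}w_v^2=o(1)$ for some set $Z$ with $|Z|\ge(1-o(1))n$. In particular, along any sequence $r\to\infty$ in this range, neither sign makes $\|w\mp T_r/\|T_r\|\|$ tend to $0$ in probability.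

Proposition B concerns only where the eigenvector has its mass. It does not say that median rounding fails for such small $r$.

**Conventions.** Let $\mathcal G=\{|\sum_v\sigma_v|\le n^{2/3}\}$; by Chebyshev $P(\mathcal G)\ge1-n^{-1/3}$. From now on we condition on $\sigma\in\mathcal G$: $E$ and $P$ are conditional on $\sigma$, and all bounds and limits are uniform over $\sigma\in\mathcal G$, that is, they hold along every deterministic sequence $\sigma^{(n)}\in\mathcal G$. Since $P(\mathcal G)\to1$, the conclusions then hold unconditionally. "Whp" means with probability $1-o(1)$, $n$ is large, and $C$ denotes a constant depending only on $a,b$ that may change from line to line.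

Put $D=d(1+n^{-1/3})$. Since $\sum_yP_{xy}=d+\lambda\sigma_x\frac1n\sum_y\sigma_y$ when $y=x$ is included in the formula, we have $\max_x\sum_yP_{xy}\le D$. Also $D^j\le2d^j$ for $j\le(\log n)^2$. Let $\mathring A_{uv}=A_{uv}-P_{uv}$. These variables are independent and centered, and
$$|\mathring A_{uv}|\le1,\qquad E\mathring A_{uv}^2\le P_{uv},\qquad E|\mathring A_{uv}|\le2P_{uv}.$$
Since $r\le\varepsilon_*\log n$: $r\le\log n$, $(2d)^{2r}\le n^{2/13}$ and $(2ed)^{6r}\le n^{6/13}$.

**Textbook facts used.**

- Weyl: for symmetric $X,X'$, the $i$-th largest eigenvalues differ by at most $\|X-X'\|$.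
- Cauchy interlacing: if a principal submatrix of a symmetric matrix has $j$ eigenvalues $\ge x$, so does the matrix.
- Perron–Frobenius, for symmetric nonnegative matrices: the spectral radius is an eigenvalue; if the matrix is irreducible, this eigenvalue is simple with a positive eigenvector. Consequently a proper principal submatrix of an irreducible one has strictly smaller spectral radius: otherwise its nonnegative top eigenvector, extended by $0$, would attain the maximum of the quadratic form of the large matrix and so be a top eigenvector with zero entries.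
- LYM inequality: an antichain $\mathcal A\subset\{0,1\}^m$ (no two distinct elements comparable coordinatewise) satisfies $\sum_k|\mathcal A_k|/\binom mk\le1$, where $\mathcal A_k$ is the set of elements of $\mathcal A$ with $k$ ones.
- Portmanteau: we say that random probability measures $\mu_n$ converge weakly in probability to $\mu$ if $\int h\,d\mu_n\to\int h\,d\mu$ in probability for every bounded Lipschitz $h$. Then for $O$ open and $\delta>0$, $P(\mu_n(O)\ge\mu(O)-\delta)\to1$; use $h=\min(1,j\,\mathrm{dist}(\cdot,O^c))$, which increases to $\mathbb 1_O$ as $j\to\infty$.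

## 3. The extremes $a=0$, $b=0$, $r=2$

**All edges cross ($a=0$).** Each step of a walk in $G$ changes the label, so $T_k(v)=(-1)^k\sigma_vS_k(v)$. If $w$ were exactly $T_r/\|T_r\|$, every vertex with $S_r(v)>0$ would be classified correctly and the others by a coin toss. In the tree $Y_k=(-1)^k\tau_{\rm root}Z_k$ and $\lambda=-d$, so $\mathcal Y=\tau_{\rm root}\mathcal W$ and $f=P(\mathcal W>0)$. Lemma 9 below gives $P(\mathcal W>0)=1-q$, so the limiting accuracy is $\frac{1+f}2=1-\frac q2$. This is what the naive count predicts: $(1-q)+\frac q2$.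

**No edge crosses ($b=0$).** Now $\lambda=d$ and $T_k(v)=\sigma_vS_k(v)$. The graph is a disjoint union of two independent sparse random graphs, and $S_r\pm T_r$ are supported on single communities. The two leading eigenvalues are asymptotically equal to leading order, so leading-order asymptotics cannot tell which combination of $S_r,T_r$ is the second eigenvector. Since $M$ is block diagonal, a simple eigenvalue has its eigenvector inside one block, so $w$ should be close to a multiple of $S_r+T_r$ or $S_r-T_r$, not of $T_r$. This is why item 3 has a different formula; the missing point is that the two top eigenvalues are not exactly equal.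

**Bounded power ($r=2$).** Any two vertices in the closed neighborhood of a vertex $x$ are at distance at most $2$. So $A^{(2)}$ contains an all-ones block of size $\deg(x)+1$ and has an eigenvalue at least $\deg(x)+1$. There are vertices of degree about $\frac34\log n/\log\log n$ (shown in Section 12), while $\lambda^2$ and $d^2$ are constants. The leading eigenvectors are then governed by a few exceptional neighborhoods. So $r$ must grow. For $r=\Theta(\sqrt{\log n})$ there is room: $(|\lambda|/\sqrt d)^r=e^{\Theta(\sqrt{\log n})}$ exceeds every power of $\log n$, while $d^r=n^{o(1)}$ keeps balls small and mostly tree-like.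

## 4. Subtracting the mean does not work, and a decomposition that does

Short cycles are rare, so $M\approx\sum_{k\le r}B_k$. The natural first attempt is to write $B_k=EB_k+(B_k-EB_k)$. The mean is essentially of rank two, with directions $\mathbf 1$ and $\sigma$ and sizes $d^k$ and $\lambda^k$. One would hope that the fluctuation has norm about $d^{k/2}$, up to logarithms, and then apply perturbation theory. The fluctuation is too big. Here is the computation.

Fix $k\ge1$ and a vertex $v$. For $x$ fixed and a bounded number of excluded vertices $y$,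
$$\sum_{y}P_{xy}=d+O(n^{-1/3}),\qquad\sum_yP_{xy}\sigma_y=\lambda\sigma_x+O(n^{-1/3}).$$
Hence $ET_k(v)=\lambda^k\sigma_v+o(1)$ and $ES_k(v)=d^k+o(1)$. Now expand $\mathrm{Var}\,T_k(v)=\sum_{\gamma,\gamma'}\sigma_x\sigma_{x'}\mathrm{Cov}(A_\gamma,A_{\gamma'})$ over pairs of SAWs from $v$ with endpoints $x,x'$.

- Pairs without a common edge have covariance $0$.
- If the union contains a cycle, $0\le\mathrm{Cov}\le\prod_eP_e$ over distinct edges. For fixed $k$ there are boundedly many shapes, and each contributes $O(1/n)$, because the union has at least as many edges as vertices other than $v$, plus one.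
- If the union is a tree and exactly the first $j\ge1$ edges are shared, then $\mathrm{Cov}=(1+O(1/n))\prod_eP_e$. Summing over the vertices from the leaves inward gives $\lambda^{2(k-j)}d^j+o(1)$, because the two branches produce $\sigma_z\cdot\sigma_z=1$ at the branch vertex $z$.

So $\mathrm{Var}\,T_k(v)\to\lambda^{2k}\sum_{j=1}^k(d/\lambda^2)^j$, and in the same way $\mathrm{Var}\,S_k(v)\to d^{2k}\sum_{j=1}^kd^{-j}$. With $\mathbf e=\mathbf 1/\sqrt n$ and $\mathbf f=\sigma/\sqrt n$,
$$E\|(B_k-EB_k)\mathbf f\|^2\to\lambda^{2k}\sum_{j=1}^k(d/\lambda^2)^j,\qquad E\|(B_k-EB_k)\mathbf e\|^2\to d^{2k}\sum_{j=1}^kd^{-j}\ge d^{2k-1}.$$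
In direction $\mathbf f$ the noise is of the same order $|\lambda|^k$ as the signal. In direction $\mathbf e$ it is of order $d^k$, which for $|\lambda|<d$ even dominates the signal $|\lambda|^k$ when $k$ is large. The error term of the first attempt is not an error term.

The computation also shows what the large noise is: $B_k\mathbf 1=S_k$ and $B_k\sigma=T_k$ are genuinely random vectors. So we must not compare $M$ with the directions $\mathbf 1,\sigma$, but with the random directions $S_r,T_r$. Here is the algebra. Let
$$\Delta_k(u,v)=\sum_{\gamma:u\to v,\ |\gamma|=k}\ \prod_{e\in\gamma}\mathring A_e,\quad\Delta_0=I,\qquad\bar P=\frac1n\big(d\,\mathbf 1\mathbf 1^\top+\lambda\,\sigma\sigma^\top\big),$$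
so that $\bar P_{xy}=P_{xy}$ for $x\ne y$. For any numbers with $A_i=\mathring A_i+P_i$ we have the telescoping identity
$$\prod_{i=1}^kA_i=\prod_{i=1}^k\mathring A_i+\sum_{j=1}^k\Big(\prod_{i<j}\mathring A_i\Big)P_j\Big(\prod_{i>j}A_i\Big).$$
Apply it along each SAW $x_0,\dots,x_k$. The $j$-th term splits the SAW into $\alpha$ (length $j-1$, ending at $x=x_{j-1}$), the step $xy$, and $\beta$ (length $k-j$, starting at $y=x_j$). Vertex-disjoint pairs $(\alpha,\beta)$ correspond exactly to SAWs of length $k$. The product $\Delta_{j-1}\bar PB_{k-j}$ sums over all pairs, so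
$$B_k=\Delta_k+\sum_{j=1}^k\big(\Delta_{j-1}\bar PB_{k-j}-\Gamma_{k,j}\big),\qquad\Gamma_{k,j}(u,v)=\sum_{(\alpha,\beta)}\mathring A_\alpha\bar P_{xy}A_\beta,\tag{1}$$
where the last sum is over SAWs $\alpha:u\to x$ of length $j-1$ and $\beta:y\to v$ of length $k-j$ that *share a vertex*, and $\mathring A_\alpha=\prod_{e\in\alpha}\mathring A_e$.

The point of (1) is that $\bar PB_lx=\frac dn\mathbf 1\langle S_l,x\rangle+\frac\lambda n\sigma\langle T_l,x\rangle$. If $x$ is orthogonal to all $S_l$ and $T_l$, the middle terms vanish and only centered quantities remain. That looks like $2r$ conditions, but $S_l$ and $T_l$ are nearly parallel to $S_r$ and $T_r$, with an error in $\ell^2$ of only about $\sqrt n\,d^{l/2}$. So the two conditions $x\perp S_r,T_r$ are enough. To make this precise we need $\|\Delta_k\|$ (Lemma 2), $\|\Gamma_{k,j}\|$ (Lemma 3), the near-parallelism (Lemma 4), and $\sum_kB_k-M$ (Lemma 5).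

## 5. Counting shapes of families of self-avoiding walks

All moment bounds rest on one count. Its purpose is to show that a union of SAWs with $g$ extra edges costs about $n^{-g}$, while the number of shapes grows only like a power of $\log n$ per walk and per extra edge.

**Lemma 1.** Consider $J$-tuples of SAWs of lengths $\le k$ in which each SAW after the first starts at a vertex already visited by the previous ones. Up to renaming vertices, the number of tuples whose union has $v$ vertices and $e$ edges, with $g:=e-v+1$, is at most $Q^{J(g+1)+g}$, where $Q=2(Jk+1)^3$. For a fixed pattern, the sum of $\prod_eP_e$ (over distinct edges) over all injective placements of its vertices in $[n]$ is at most $nD^{v-1}(2d/n)^g$, and at most $D^{v-1}(2d/n)^g$ if the image of the first vertex is prescribed.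

*Proof.* If $k=0$ there is only one vertex and one pattern. Let $k\ge1$.

**Step 1: classify the steps.** This isolates the information needed to describe a walk. Name the vertices $1,\dots,v$ in order of first appearance. Let $F$ be the set of edges by which new vertices are first reached. The union is connected, $F$ is a spanning tree of it, and the other $g$ edges are called *surplus*. The set of surplus edges can be chosen in at most $v^{2g}\le(Jk+1)^{2g}\le Q^g$ ways. A step from $x$ to $y$ has type N if $y$ is new, type T if $y$ is old and $xy$ already belongs to $F$, and type S otherwise. An S-step uses a surplus edge: its two endpoints are old, and $F$ only gains edges leading to new vertices.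

**Step 2: the block structure of one SAW.** This bounds the number of codes. Inside one SAW each surplus edge is used at most once, so there are $\ell\le g$ S-steps. A T-step cannot directly follow an N-step in the same SAW: the only $F$-edge at the vertex just discovered leads back to the previous vertex, which is forbidden. So the S-steps separate the SAW into $\ell+1$ blocks, each consisting of a (possibly empty) run of T-steps followed by a (possibly empty) run of N-steps. A T-run is a path in the already discovered tree, so it is determined by its endpoint ($\le v$ choices). An N-run is determined by its length ($\le k+1$ choices). An S-step is an oriented surplus edge ($\le2g$ choices). The starting vertex has $\le v$ choices. With $y=v(k+1)$ the number of codes of one SAW is at most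
$$v\sum_{\ell\le g}(2g)^\ell y^{\ell+1}\le vy(1+2gy)^g\le Q^{g+1}.$$
The first inequality holds because $(1+z)^g\ge\sum_{\ell\le g}z^\ell$ for $z\ge0$. For the second, $v\le Jk+1$, $k+1\le Jk+1$ and $g\le e\le Jk$ give $vy\le(Jk+1)^3\le Q$ and $1+2gy\le1+2Jk(Jk+1)^2\le2(Jk+1)^3=Q$.

**Step 3: decode and place.** This finishes both claims. Given the surplus set and the codes, the walks can be reconstructed one step at a time, since the discovered part of $F$ is always known. So there are at most $Q^g\cdot Q^{J(g+1)}$ tuples. For a fixed pattern, bound $P_e\le2d/n$ on the $g$ surplus edges and sum over the vertices of $F$ from the leaves inward. Each of the $v-1$ summations costs a factor $\le D$, and the first vertex costs a factor $n$ unless it is prescribed. $\square$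

**Example.** Take $J=2$, first SAW $1\,2\,3$, second SAW $1\,3\,2$. The first has types N, N. In the second, the step $1\to3$ is of type S ($13$ is surplus, $g=1$), and $3\to2$ is of type T.

## 6. Four estimates

**Lemma 2.** Whp $\|\Delta_k\|\le(\log n)^{40}d^{k/2}$ for all $0\le k\le r$.

*Proof.* This controls the fully centered part by a high moment. The case $k=0$ is trivial. Let $k\ge1$, $m=\lfloor\log n/(32\log\log n)\rfloor$ and $J=2m$. Then $Q=2(2mk+1)^3\le(\log n)^7$. Expand $E\,\mathrm{Tr}\,\Delta_k^{2m}$ over closed concatenations of $2m$ SAWs of length $k$; each SAW starts where the previous one ended. By independence and centering, a term vanishes unless every edge is used at least twice, whence $e\le mk$. Otherwise it is at most $\prod_eP_e$ in absolute value, since $|\mathring A_e|\le1$ and $E\mathring A_e^2\le P_e$. By Lemma 1 and $D^{e-g}(2d)^g\le2^gD^e\le2^gD^{mk}$,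
$$E\,\mathrm{Tr}\,\Delta_k^{2m}\le nQ^{2m}D^{mk}\sum_{e\le mk}\sum_{g\ge0}\Big(\frac{2Q^{2m+1}}n\Big)^g\le8(\log n)^2\,n\,Q^{2m}d^{mk}.$$
Here $Q^{2m}\le(\log n)^{14m}\le n^{14/32}$, so $Q^{2m+1}\le n^{14/32}(\log n)^7$ and the geometric sum is at most $2$; also $mk+1\le(\log n)^2$ and $D^{mk}\le2d^{mk}$. Since $\Delta_k$ is symmetric, $\|\Delta_k\|^{2m}\le\mathrm{Tr}\,\Delta_k^{2m}$, and Markov's inequality gives
$$P\big(\|\Delta_k\|\ge Qn^{1/m}d^{k/2}\big)\le\frac{8(\log n)^2nQ^{2m}d^{mk}}{Q^{2m}n^2d^{mk}}=\frac{8(\log n)^2}n .$$
Finally $n^{1/m}\le2(\log n)^{32}$, so $Qn^{1/m}\le(\log n)^{40}$. A union bound over $k\le\log n$ completes the proof. $\square$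

**Lemma 3.** Whp $\|\Gamma_{k,j}\|\le n^{-1/8}$ for all $1\le j\le k\le r$.

*Proof.* This shows that the intersecting pairs in (1) are negligible; the Frobenius norm suffices. Since $|\bar P_{xy}|\le2d/n$,
$$E\|\Gamma_{k,j}\|_F^2\le\Big(\frac{2d}n\Big)^2\sum E\big[|\mathring A_\alpha|\,A_\beta\,|\mathring A_{\alpha'}|\,A_{\beta'}\big]$$
over quadruples in which $\alpha,\alpha'$ start at a common $u$, $\beta,\beta'$ end at a common $v$, and $\alpha$ meets $\beta$, $\alpha'$ meets $\beta'$. All factors lie in $[0,1]$, and $E|\mathring A_e|\le2P_e$, $EA_e=P_e$. So each expectation is at most $\prod_e2P_e$ over the $e\le2k$ distinct edges. Split $\beta$ at its first vertex $z$ on $\alpha$ and reverse the first piece. This gives two SAWs starting at the visited vertex $z$. Treat $\beta'$ in the same way with respect to $\alpha'$, which itself starts at $u$. The quadruple is thereby encoded injectively by six SAWs of length $\le k$, each after the first starting at a visited vertex. Lemma 1 with $J=6$ gives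
$$E\|\Gamma_{k,j}\|_F^2\le\frac{4d^2}{n^2}\cdot nQ^6\sum_{e\le2k}(2D)^e\sum_{g\ge0}\Big(\frac{2Q^7}n\Big)^g\le n^{-1/2},$$
because $Q$ is a power of $\log n$ up to a constant and $(2D)^{2k}\le2(2d)^{2r}\le2n^{2/13}$. By Markov, $P(\|\Gamma_{k,j}\|>n^{-1/8})\le n^{-1/4}$, and there are at most $r^2$ pairs $(k,j)$. $\square$

**Lemma 4.** For every $v$ and $0\le k<r$: $E(S_{k+1}(v)-dS_k(v))^2\le Cd^k$ and $E(T_{k+1}(v)-\lambda T_k(v))^2\le Cd^k$. Also $ES_k(v)^2\le Cd^{2k}$ for $k\le r$. Consequently, for $0\le k\le r$,
$$E\|S_k-d^{k-r}S_r\|^2\le Cnd^k,\qquad E\|T_k-\lambda^{k-r}T_r\|^2\le Cnd^k.\tag{2}$$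
Only $r\le\varepsilon_*\log n$ is used.

*Proof.* **Step 1: the second moment of $S_k$.** It is needed for error terms. Expand over pairs of SAWs from $v$. If the union is a tree, the two SAWs share exactly their first $j$ edges for some $j$, so the total contribution is at most $\sum_{j\le k}D^{2k-j}\le Cd^{2k}$. Pairs with $g\ge1$ contribute, by Lemma 1 with $J=2$ and prescribed root, even if each edge is given weight $2P_e$ and the lengths are anything up to $r$, at most
$$\sum_{e\le2r}Q^2(2D)^e\sum_{g\ge1}\Big(\frac{2Q^3}n\Big)^g\le n^{-1/2}.$$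

**Step 2: increments.** We show that one more step multiplies $S_k$ by $d$ and $T_k$ by $\lambda$, up to a centered error. For a SAW $\gamma$ of length $k$ from $v$ to $x$, since $\sigma\in\mathcal G$ and $k\le\log n$,
$$\sum_{y\notin\gamma}P_{xy}=d+O(n^{-1/3}),\qquad\sum_{y\notin\gamma}P_{xy}\sigma_y=\lambda\sigma_x+O(n^{-1/3}).$$
Write $A_{xy}=\mathring A_{xy}+P_{xy}$ in the last step of each SAW of length $k+1$. Then
$$S_{k+1}(v)-dS_k(v)=U+O(n^{-1/3})S_k(v),\qquad U=\sum_{\gamma'=\gamma\cup xy}A_\gamma\mathring A_{xy}.$$
For $T$ the same holds with an extra factor $\sigma_y$ in $U$ (the error is still bounded by $O(n^{-1/3})S_k(v)$). The error has second moment at most $Cn^{-2/3}d^{2k}\le1$. Expand $EU^2$ over pairs $(\gamma',\gamma'')$ of SAWs of length $k+1$. Pairs with $g\ge1$ contribute at most $n^{-1/2}$ by Step 1. If the union is a tree, both SAWs are geodesics from $v$ in it. Let $e$ be the last edge of $\gamma'$, at depth $k+1$. If $\gamma''$ does not contain $e$, then $\mathring A_e$ is centered and independent of the other factors, so the expectation vanishes. If $\gamma''$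 contains $e$, then $e$ is its only edge at depth $k+1$, that is, its last edge, and in a tree this forces $\gamma''=\gamma'$. The diagonal terms contribute at most $\sum_{\gamma'}\prod_{e\in\gamma'}P_e\le D^{k+1}$. Hence $EU^2\le Cd^k$.

**Step 3: telescope.** We pass from one step to $r-k$ steps. We have $S_k-d^{k-r}S_r=-\sum_{i=k}^{r-1}d^{k-i-1}(S_{i+1}-dS_i)$, and the same for $T$ with $\lambda$. By Minkowski, $(E\|\cdot\|^2/n)^{1/2}$ is at most
$$C\sum_{i\ge k}d^{k-i-1}d^{i/2}\le Cd^{k/2},\qquad\text{respectively}\qquad C\sum_{i\ge k}|\lambda|^{k-i-1}d^{i/2}\le Cd^{k/2}.$$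
The second series converges geometrically with ratio $\sqrt d/|\lambda|<1$. $\square$

By Markov each of the following bounds fails with probability at most $C/(\log n)^2$. By a union over $k\le r\le\log n$, whp for all $0\le k\le r$
$$\|S_k-d^{k-r}S_r\|\le(\log n)\sqrt n\,d^{k/2},\qquad\|T_k-\lambda^{k-r}T_r\|\le(\log n)\sqrt n\,d^{k/2}.\tag{3}$$

**Lemma 5.** Let $R=\sum_{k=0}^rB_k-M$. Whp $\|R\|\le C(\log n)^4d^{r/2}$.

*Proof.* **Step 1: ball sizes.** We need that whp no ball is much larger than typical. Let $Z_i(v)$ be the number of vertices at distance $i$ from $v$ in $G$. Explore breadth-first. Given the first $i$ levels, $Z_{i+1}(v)$ is a sum of independent Bernoulli variables of total mean at most $DZ_i(v)$. So for $0\le\theta\le1$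
$$E[e^{\theta Z_{i+1}}\mid\cdot]\le e^{(e^\theta-1)DZ_i}\le e^{D(\theta+\theta^2)Z_i}.$$
Fix $i\le r$, put $\varepsilon_0=\min(\frac12,\frac{d-1}4)$, $\theta_i=\varepsilon_0D^{-i}$, $\theta_{l-1}=D(\theta_l+\theta_l^2)$ and $a_j=\theta_{i-j}D^{-j}$. Then $a_0=\varepsilon_0D^{-i}$ and $a_{j+1}=a_j(1+a_jD^j)$. By induction $a_j\le2a_0$ for $j\le i$, because
$$\prod_{l<i}(1+2a_0D^l)=\prod_{l<i}(1+2\varepsilon_0D^{l-i})\le e^{2\varepsilon_0/(d-1)}\le e^{1/2}<2 .$$
So $\theta_l=a_{i-l}D^{i-l}\le2\varepsilon_0D^{-l}\le1$ for all $0\le l\le i$, the exponential bound may be iterated, and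
$$Ee^{\varepsilon_0D^{-i}Z_i(v)}\le e^{\theta_0Z_0(v)}=e^{\theta_0}\le e^{2\varepsilon_0}\le e .$$
Hence $P(Z_i(v)\ge3\varepsilon_0^{-1}D^i\log n)\le en^{-3}$, and whp $Z_i(v)\le C(\log n)d^i$ for all $v$ and $i\le r$.

**Step 2: no tangles.** We show that short cycles are isolated from each other. Claim: whp no connected subgraph of $G$ with at most $6r$ edges has at least two more edges than a spanning tree. If one exists, delete surplus edges until exactly two remain. This leaves a connected subgraph with $V\le6r$ vertices and $V+1$ edges. The expected number of those is at most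
$$\sum_{V\le6r}\frac{n^V}{V!}\,V^{V-2}\,V^4\Big(\frac{2d}n\Big)^{V+1}\le\frac{Cr^3(2ed)^{6r}}n\to0,$$
by Cayley's formula for the tree, at most $V^4$ choices for two extra edges, and $V^V/V!\le e^V$.

**Step 3: the structure of $R$.** We reduce $R$ to blocks around short cycles. $R(u,v)\ge0$ is the number of SAWs of length $\le r$ in $G$ from $u$ to $v$, minus $1$ if $\mathrm{dist}(u,v)\le r$. If three such SAWs existed, their union would be connected with at most $3r$ edges, hence by Step 2 would contain at most one cycle; but in such a graph two vertices are joined by at most two paths. So $R(u,v)\in\{0,1\}$. If $R(u,v)=1$, there are two distinct SAWs $p,p'$, and $p\cup p'$ contains a cycle $\mathcal C$ of length $\le2r$. As $\mathcal C\not\subset p'$, the walk $p$ meets $\mathcal C$, so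
$$\mathrm{dist}(u,\mathcal C)+\mathrm{dist}(v,\mathcal C)\le|p|\le r .$$
Distinct cycles of length $\le2r$ are at distance $>2r$; otherwise two of them together with a connecting path have at most $6r$ edges and contradict Step 2. So their $r$-neighborhoods are disjoint, and $R$ is a direct sum of blocks $R_{\mathcal C}$.

**Step 4: the norm of a block.** Let $n_i$ be the number of vertices at distance $i$ from $\mathcal C$. By Step 1, $n_i\le2r\cdot C(\log n)d^i$. As $0\le R_{\mathcal C}(u,v)\le\mathbb 1[\mathrm{dist}(u,\mathcal C)+\mathrm{dist}(v,\mathcal C)\le r]$, and an all-ones $n_i\times n_j$ block has norm $\sqrt{n_in_j}$,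
$$\|R_{\mathcal C}\|\le\sum_{i+j\le r}\sqrt{n_in_j}\le(r+1)^2\cdot2r\cdot C(\log n)\,d^{r/2}\le C(\log n)^4d^{r/2}.\qquad\square$$

## 7. $M$ is essentially of rank two

Let $V=\mathrm{span}(S_r,T_r)$ and let $\Pi$ be the orthogonal projection on $V$.

**Lemma 6.** Whp $\eta:=\|M(I-\Pi)\|\le(\log n)^{44}d^{r/2}=o(|\lambda|^r)$.

*Proof.* This is where (1) pays off. Let $\|x\|=1$ and $x\perp S_r,T_r$. By (3), $|\langle S_l,x\rangle|=|\langle S_l-d^{l-r}S_r,x\rangle|\le(\log n)\sqrt n\,d^{l/2}$, and the same holds for $T_l$. Since $\bar PB_lx=\frac dn\mathbf 1\langle S_l,x\rangle+\frac\lambda n\sigma\langle T_l,x\rangle$ and $\|\mathbf 1\|=\|\sigma\|=\sqrt n$, (1) with Lemmas 2 and 3 gives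
$$\|B_kx\|\le(\log n)^{40}d^{k/2}+\sum_{j=1}^k(\log n)^{40}d^{\frac{j-1}2}\cdot\frac{2d\sqrt n}n(\log n)\sqrt n\,d^{\frac{k-j}2}+kn^{-1/8}\le C(\log n)^{42}d^{k/2}.$$
Sum over $k\le r$ and use Lemma 5 for $M=\sum_{k\le r}B_k-R$. The final equality holds because $r\ge C_*\log\log n$ gives $(|\lambda|/\sqrt d)^r\ge(\log n)^{45}$. $\square$

Since $M$ is symmetric, $\|(I-\Pi)M\Pi\|\le\|(I-\Pi)M\|=\eta$, so
$$\|M-\Pi M\Pi\|=\|M(I-\Pi)+(I-\Pi)M\Pi\|\le2\eta .$$
What remains is a $2\times2$ problem: the action of $\Pi M\Pi$ on $V$. For that we need the Gram matrix of $S_r,T_r,\mathbf 1,\sigma$.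

## 8. Local limits and the Gram matrix

Let $\mathrm{Ball}_k(v)$ be the set of vertices at distance at most $k$ from $v$.

**Lemma 7.** (a) For fixed $k$ and $F$ with $|F(i,x,y)|\le C_F(1+x^2+y^2)$, $\frac1n\sum_vF(\sigma_v,S_k(v),T_k(v))\to EF(\tau_{\rm root},Z_k,Y_k)$ in probability. (b) For fixed $K$ and $i\in\{\pm1\}$, the fraction of vertices $v$ with $\sigma_v=i$ whose component has size $\le K$ tends in probability to $\frac12P(|\mathcal T|\le K)$.

*Proof.* **Step 1: coupling two neighborhoods with two trees.** We treat two vertices at once because we need a variance. Fix $k$, let $u\ne v$ and $L=\lfloor\log n\rfloor$. Start with the discovered set $\{u,v\}$. Process vertices in breadth-first order, first those reached from $u$ at depth $\le k-1$, then those reached from $v$ at depth $\le k-1$. Processing $x$ means revealing all pairs $xy$ with $y$ unprocessed; neighbors $y$ that were undiscovered become discovered children of $x$. Stop if more than $L$ vertices are discovered, or if $x$ is adjacent to a vertex that is already discovered and unprocessed (the *bad event*;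 the edge by which $x$ was discovered leads to a processed vertex and was revealed earlier).

Until stopping, given the past, the numbers of undiscovered neighbors of $x$ with the same and with the opposite label are independent $\mathrm{Bin}(N',a/n)$ and $\mathrm{Bin}(N'',b/n)$ with $N',N''=\frac n2+O(n^{2/3})$. Since $d_{TV}(\mathrm{Bin}(N,p),\mathrm{Poi}(Np))\le Np^2$ and $d_{TV}(\mathrm{Poi}(\theta),\mathrm{Poi}(\theta'))\le|\theta-\theta'|$, they can be coupled with independent $\mathrm{Poi}(a/2),\mathrm{Poi}(b/2)$ variables with failure probability $\le Cn^{-1/3}$. The bad event has probability $\le2dL/n$ per step, and there are at most $L$ steps. So outside an event of probability at most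
$$CLn^{-1/3}+\frac{2dL^2}n+\pi_n ,$$
where $\pi_n$ is the probability that two independent trees up to generation $k$ have more than $L$ vertices together, the two explored labeled graphs equal two independent copies of the tree up to generation $k$ with root labels $\sigma_u,\sigma_v$. This probability tends to $0$ uniformly in $u,v$.

On the coupling event every edge with an endpoint at distance $\le k-1$ from $u$ is a tree edge of the exploration from $u$, and a SAW of length $k$ from $u$ uses only such edges. Hence $S_k(u),T_k(u),|\mathrm{Ball}_k(u)|$ equal $Z_k$, $Y_k$ and the number of vertices up to generation $k$ of the first tree; the same holds for $v$ and the second tree.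

**Step 2: bounded functions.** This gives (b) and (a) for bounded $F$. Let $F_v$ be a bounded function of $(\sigma_v,S_k(v),T_k(v),|\mathrm{Ball}_k(v)|)$ and $\phi(i)$ its expectation on the tree with root label $i$. Then $EF_v=\phi(\sigma_v)+o(1)$ and $EF_uF_v=\phi(\sigma_u)\phi(\sigma_v)+o(1)$ uniformly in $u\ne v$. As $\sigma\in\mathcal G$, $\frac1n\sum_vF_v$ has mean tending to $\frac{\phi(+)+\phi(-)}2$ and variance tending to $0$. For (b), note that the component of $v$ has size $\le K$ if and only if $|\mathrm{Ball}_K(v)|\le K$: if the component is larger, then either the levels $0,\dots,K$ are all nonempty or the ball is the whole component, and in both cases the ball has more than $K$ vertices. Likewise $|\mathcal T|\le K$ if and only if generations $0,\dots,K$ have at most $K$ vertices together, and $|\mathcal T|$ is independent of the root label.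

**Step 3: quadratic growth.** We remove the boundedness. We have $|T_k|\le S_k$. Lemma 1 with $J=4$, $k$ fixed and prescribed root gives $ES_k(v)^4\le C_k$. So for $\ell\ge1$, $E|F|\mathbb 1[S_k(v)>\ell]\le3C_F\,E S_k(v)^2\mathbb 1[S_k(v)>\ell]\le3C_FC_k\,\ell^{-2}$; a bound of the same form holds on the tree because $EZ_k^4<\infty$. Apply Step 2 to $F\,\mathbb 1[S_k\le\ell]$ and let $\ell\to\infty$ after $n\to\infty$. $\square$

Now put
$$s=\frac{d^{-r}S_r}{\sqrt n},\quad t=\frac{\lambda^{-r}T_r}{\sqrt n},\quad s_k=\frac{d^{-k}S_k}{\sqrt n},\quad t_k=\frac{\lambda^{-k}T_k}{\sqrt n},\quad\mathbf e=\frac{\mathbf 1}{\sqrt n},\quad\mathbf f=\frac\sigma{\sqrt n}.$$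
By (2), $E\|s-s_k\|^2\le Cd^{-k}$ and $E\|t-t_k\|^2\le C(d/\lambda^2)^k$. For fixed $k$ Lemma 7(a) gives the limits of all inner products of $s_k,t_k,\mathbf e,\mathbf f$. For instance
$$\|t_k\|^2\to E(\lambda^{-k}Y_k)^2,\qquad\langle t_k,\mathbf f\rangle\to\lambda^{-k}E\tau_{\rm root}Y_k=1,\qquad\langle s_k,t_k\rangle\to d^{-k}\lambda^{-k}EZ_kY_k=0 .$$
Letting $k\to\infty$ afterwards, we obtain in probability
$$\|s\|^2\to c_1,\ \ \|t\|^2\to c_2,\ \ \langle s,\mathbf e\rangle\to1,\ \ \langle t,\mathbf f\rangle\to1,\ \ \langle s,t\rangle,\ \langle s,\mathbf f\rangle,\ \langle t,\mathbf e\rangle\to0.\tag{4}$$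
The zero limits hold because $EZ_kY_k=E\tau_{\rm root}Z_k=EY_k=0$ by flip symmetry. These statements need only $r\to\infty$ and $r\le\varepsilon_*\log n$.

## 9. The two-by-two problem

In this section $o(\cdot)$ is in probability, and $N$ denotes $\Pi M\Pi$ restricted to $V$. By (4), whp $s,t$ is a basis of $V$ whose Gram matrix is close to $\mathrm{diag}(c_1,c_2)$.

**Step 1: $M$ on $\mathbf e$ and $\mathbf f$.** These are the two vectors on which the action of $M$ can be read off. By (3) and Lemma 5,
$$M\mathbf e=\sum_{k\le r}\frac{S_k}{\sqrt n}-R\mathbf e=(\kappa_1+o(1))d^rs+o(|\lambda|^r),\qquad M\mathbf f=(\kappa_2+o(1))\lambda^rt+o(|\lambda|^r).\tag{5}$$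
Indeed $\sum_{k\le r}d^{k-r}\to\kappa_1$, $\sum_{k\le r}\lambda^{k-r}\to\kappa_2$, and the errors are $O((\log n)^4d^{r/2})=o(|\lambda|^r)$.

**Step 2: $N$ on $s$ and $t$.** We transfer (5) to $V$. Let $\Pi\mathbf e=\alpha s+\beta t$ and $\Pi\mathbf f=\alpha's+\beta't$. Taking inner products with $s,t$ and using (4), $\alpha\to1/c_1$, $\beta'\to1/c_2$, $\beta,\alpha'\to0$. Since $\|M(I-\Pi)\|=o(|\lambda|^r)$, we have $N\Pi\mathbf e=\Pi M\mathbf e+o(|\lambda|^r)$ and $N\Pi\mathbf f=\Pi M\mathbf f+o(|\lambda|^r)$, and therefore
$$N\Pi\mathbf e=(\kappa_1+o(1))d^rs+o(|\lambda|^r),\qquad N\Pi\mathbf f=(\kappa_2+o(1))\lambda^rt+o(|\lambda|^r).$$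
With $\delta=\alpha\beta'-\beta\alpha'\to1/(c_1c_2)$ we have $s=(\beta'\Pi\mathbf e-\beta\Pi\mathbf f)/\delta$ and $t=(-\alpha'\Pi\mathbf e+\alpha\Pi\mathbf f)/\delta$, so
$$Ns=(c_1\kappa_1+o(1))d^rs+o(|\lambda|^r),\qquad Nt=o(d^r)s+(c_2\kappa_2+o(1))\lambda^rt+o(|\lambda|^r).\tag{6}$$
Write $N$ as a matrix in the basis $(s,t)$. Its off-diagonal entries are $o(|\lambda|^r)$ and $o(d^r)$, so their product is $o(d^r|\lambda|^r)$ and
$$\det N=c_1\kappa_1c_2\kappa_2\,d^r\lambda^r(1+o(1)),\qquad\mathrm{tr}\,N=c_1\kappa_1d^r(1+o(1))+c_2\kappa_2\lambda^r+o(|\lambda|^r).$$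

**Step 3: eigenvalues of $N$ for $b>0$.** We claim that they are $\mu_1=(c_1\kappa_1+o(1))d^r$ and $\mu_2=(c_2\kappa_2+o(1))\lambda^r$, and that whp $|\mu_1|-|\mu_2|\ge cd^r$ for a constant $c>0$. Since $b>0$ we have $\lambda\ne d$. If $|\lambda|<d$, then $\lambda^r=o(d^r)$, so $\mathrm{tr}\,N\sim c_1\kappa_1d^r$ and $\det N=o((\mathrm{tr}\,N)^2)$. The quadratic formula gives $\mu_1\sim\mathrm{tr}\,N$, and then $\mu_2=\det N/\mu_1$. If $\lambda=-d$ (that is, $a=0$), then by (6) the matrix of $d^{-r}N$ in the basis $(s,t)$ is $\mathrm{diag}(c_1\kappa_1,(-1)^rc_2\kappa_2)+o(1)$, where $c_1=c_2$ and $\kappa_1=\frac d{d-1}>\kappa_2=\frac d{d+1}$.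

**Step 4: eigenvectors of $N$ for $b>0$.** Let $u_1,u_2\in V$ be orthonormal eigenvectors for $\mu_1,\mu_2$. By (6), $(N-\mu_1)s=o(d^r)$. Its component along $u_2$ is $(\mu_2-\mu_1)\langle s,u_2\rangle$, and $|\mu_1-\mu_2|\ge cd^r$, so $\langle s,u_2\rangle=o(1)$ and $s/\|s\|=\pm u_1+o(1)$. Since $t\in V$, $\dim V=2$ and $\langle s,t\rangle\to0$, also $t/\|t\|=\pm u_2+o(1)$.

**Step 5: from $N$ to $M$ for $b>0$.** The eigenvalues of $\Pi M\Pi$ are $\mu_1,\mu_2$ and $0$ (with multiplicity $n-2$), and $\|M-\Pi M\Pi\|\le2\eta=o(|\lambda|^r)$. By Weyl, $M$ has one eigenvalue within $2\eta$ of each of $\mu_1,\mu_2$, and all others are at most $2\eta$ in absolute value. So whp the eigenvalue $\mu$ of second largest absolute value is unique, simple, and within $2\eta$ of $\mu_2$; in particular $\mu/\lambda^r\to c_2\kappa_2$, and the top eigenvalue over $d^r$ tends to $c_1\kappa_1$. Let $w$ be a unit eigenvector for $\mu$. Then $\|(\Pi M\Pi-\mu_2)w\|\le2\eta+2\eta=4\eta$. The component along $u_1$ gives $|\langle u_1,w\rangle|\le4\eta/|\mu_1-\mu_2|\to0$, and the component orthogonal to $V$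 gives $\|(I-\Pi)w\|\le4\eta/|\mu_2|\to0$. So $w=\pm u_2+o(1)$. With a suitable sign
$$\Big\|w-\frac t{\|t\|}\Big\|\to0\quad\text{in probability},\qquad\frac t{\|t\|}=\pm\frac{T_r}{\|T_r\|}.$$

## 10. The limit variable $\mathcal Y$: its atom at zero and its bias

**Lemma 8.** Let $\mathcal A\subset\{0,1\}^m$ be an antichain and $\xi_1,\dots,\xi_m$ i.i.d. $\mathrm{Ber}(p)$, $0<p<1$. Then $P(\xi\in\mathcal A)\le\max_kP(\mathrm{Bin}(m,p)=k)\le C_0(mp(1-p))^{-1/2}$ with $C_0$ absolute.

*Proof.* We have $P(\xi\in\mathcal A)=\sum_k\frac{|\mathcal A_k|}{\binom mk}P(\mathrm{Bin}(m,p)=k)$, and the LYM inequality gives the first bound. For the second, $P(\mathrm{Bin}(m,p)=k)\le\frac1{2\pi}\int_{-\pi}^\pi|1-p+pe^{i\theta}|^m\,d\theta$, and for $|\theta|\le\pi$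
$$|1-p+pe^{i\theta}|^2=1-2p(1-p)(1-\cos\theta)\le e^{-4p(1-p)\theta^2/\pi^2}.$$
The resulting Gaussian integral is of order $(mp(1-p))^{-1/2}$. $\square$

**Example.** In $\{0,1\}^2$ the antichain $\{10,01\}$ has probability $2p(1-p)=P(\mathrm{Bin}(2,p)=1)$.

**Lemma 9.** $P(\mathcal Y=0)=q$ and $P(\mathcal W=0)=q$.

*Proof.* This says that on survival a vertex gets a definite sign. On extinction $\mathcal Y=0$. Given generation $k$ and its labels, with $Z_k=m\ge1$, we have $\lambda^k\mathcal Y=\sum_{i\le m}\epsilon_iX_i$, where the signs $\epsilon_i$ are the given labels and the $X_i$ are i.i.d. with the law of $\mathcal Y^+$. As $\mathrm{Var}\,\mathcal Y^+=c_2-1>0$, there is $x_0$ with $p:=P(\mathcal Y^+>x_0)\in(0,1)$. At least $m'=\lceil m/2\rceil$ of the $\epsilon_i$ coincide. Fix $m'$ such indices and condition on the other $X_i$. For the fixed indices write $X_i=\xi_ih_i+(1-\xi_i)l_i$ with independent $\xi_i\sim\mathrm{Ber}(p)$, $h_i\sim(X\mid X>x_0)$, $l_i\sim(X\mid X\le x_0)$. Given all $h_i,l_i$, the sum of these $X_i$ is strictly increasing in each $\xi_i$, so prescribing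 its value confines $\xi$ to an antichain. By Lemma 8, $P(\mathcal Y=0\mid\text{generation }k)\le C'Z_k^{-1/2}$ when $Z_k\ge1$. Thus
$$P(\mathcal Y=0,\,Z_k\ge1)\le E\big[\min(1,C'Z_k^{-1/2})\mathbb 1[Z_k\ge1]\big]\to0$$
by dominated convergence, since $Z_k\to\infty$ a.s. on survival and $\mathbb 1[Z_k\ge1]\to0$ on extinction. Since $P(Z_k=0)\to q$ and $\mathcal Y=0$ on $\{Z_k=0\}$, we get $P(\mathcal Y=0)=q$. For $\mathcal W$ use the same argument with all signs $+$ and $\mathrm{Var}\,\mathcal W=c_1-1>0$. $\square$

**Lemma 10.** $f=P(\mathcal Y^+>0)-P(\mathcal Y^+<0)>0$.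

*Proof.* **Step 1: reduce to $\lambda>0$.** Replacing $\tau_u$ by $(-1)^{|u|}\tau_u$ exchanges $a$ and $b$, replaces $\lambda$ by $-\lambda$, and leaves $\lambda^{-k}Y_k$ and the root label unchanged.

**Step 2: separate inherited labels from fresh ones.** This exhibits $\mathcal Y^+$ as a nonnegative part plus a symmetric part. In the $\mathrm{Poisson}(d)$ tree let each edge be independently *open* with probability $\lambda/d$. Along an open edge the child copies its parent; otherwise the child receives an independent uniform label. The child then equals its parent with probability $\frac12(1+\frac\lambda d)=\frac a{a+b}$, so by Poisson splitting the law is that of $(\mathcal T,\tau)$. Let $\mathcal O_k$ be the generation-$k$ part of the open cluster of the root. $|\mathcal O_k|$ is a $\mathrm{Poisson}(\lambda)$ Galton–Watson process with $\lambda>1$, so $\lambda^{-k}|\mathcal O_k|\to W$ a.s. and in $L^2$, with $EW=1$. With root label $+$, $Y_k=|\mathcal O_k|+\mathcal X_k$, where $\mathcal X_k$ sums the labels of generation $k$ outside the cluster. Let $\omega$ denote the tree with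 its open/closed configuration. Given $\omega$, flipping all fresh labels flips the whole process $(\mathcal X_k)_k$, which is therefore symmetric. So $\mathcal Y^+=W+\mathcal X$, with $W\ge0$ a function of $\omega$ and $\mathcal X=\lim\lambda^{-k}\mathcal X_k\in L^2$ symmetric given $\omega$.

**Step 3: compare.** By symmetry $P(\mathcal X<-W\mid\omega)=P(\mathcal X>W\mid\omega)$, so
$$f=E\big[P(\mathcal X>-W\mid\omega)-P(\mathcal X>W\mid\omega)\big]=E\,P(-W<\mathcal X\le W\mid\omega)\ge P(|\mathcal X|<W).$$

**Step 4: $P(|\mathcal X|<W)>0$.** For each $m\ge1$ the event that the root has $m$ children, all joined by open edges, has positive probability. On it $(W,\mathcal X)=\lambda^{-1}\sum_{i\le m}(W_i,\mathcal X_i)$ with i.i.d. copies of $(W,\mathcal X)$, and $EW=1$, $E\mathcal X=0$. By the law of large numbers, for $m$ large $|\sum\mathcal X_i|<\sum W_i$ with positive conditional probability. $\square$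

**Accuracy for $b>0$.** We now finish item 2 of Theorem A. Choose the sign of $w$ with $\|w-t/\|t\|\|\to0$ and put $\tilde w=\sqrt{c_2n}\,w$.

**Step 1: the empirical law of the entries.** For fixed $k$,
$$\frac1n\sum_v\big(\tilde w_v-\lambda^{-k}T_k(v)\big)^2=\|\sqrt{c_2}\,w-t_k\|^2\le2\|\sqrt{c_2}\,w-t\|^2+2\|t-t_k\|^2 .$$
The first term tends to $0$ since $\|t\|\to\sqrt{c_2}$, and the second has expectation at most $C(d/\lambda^2)^k$. For bounded Lipschitz $h$ compare $\frac1n\sum_vh(\sigma_v,\tilde w_v)$ with $\frac1n\sum_vh(\sigma_v,\lambda^{-k}T_k(v))$, apply Lemma 7(a), and let $k\to\infty$. The empirical law of $(\sigma_v,\tilde w_v)$ converges weakly in probability to the law of $(\tau_{\rm root},\mathcal Y)$.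

**Step 2: exact zeros.** Weak convergence says nothing about entries that are exactly at the median, so we find them directly. $M$ is block diagonal over the components of $G$. On a component of size $\le K$ its norm is at most $K$, and $K<|\mu|$ whp since $|\mu|\to\infty$ in probability. So the eigenvector $w$ vanishes there. By Lemma 7(b), letting $K\to\infty$, at least $(q-o(1))n$ entries of $w$ are exactly $0$.

**Step 3: all fractions.** By the portmanteau theorem, for each of the open sets $\{\tau=\pm,y>0\}$, $\{\tau=\pm,y<0\}$ the fraction of vertices with $(\sigma_v,w_v)$ in it is at least its limit probability minus $o(1)$. By Lemma 9 these four probabilities sum to $1-q$. Together with the zeros the lower bounds sum to $1-o(1)$, so all of them are attained asymptotically: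

- the fractions with $w_v>0$ and with $w_v<0$ both tend to $\frac{1-q}2<\frac12$, as $\mathcal Y$ is symmetric;
- the fraction with $w_v=0$ tends to $q>0$;
- the fraction with $\sigma_v=\pm1$ and $w_v=0$ tends to $\frac12-P(\tau_{\rm root}=\pm1,\mathcal Y\ne0)=\frac q2$ for each sign.

**Step 4: the partition.** Whp the median is exactly $0$; positive entries go to one side and negative ones to the other. The $\sim qn$ zeros are split uniformly at random into two parts of size $\sim\frac q2n$. The number of zeros of one label in one part is hypergeometric with variance at most $n$, so by Chebyshev the correctly placed zeros form a fraction tending to $\frac q4+\frac q4$. Here we match positive entries with label $+$. The fraction of correctly placed vertices tends in probability to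
$$P(\tau_{\rm root}=+,\mathcal Y>0)+P(\tau_{\rm root}=-,\mathcal Y<0)+\frac q2=P(\mathcal Y^+>0)+\frac q2=\frac{1+f}2,$$
since $P(\mathcal Y^+>0)=\frac{1-q+f}2$ by Lemma 9. This exceeds $\frac12$ by Lemma 10, so it is the accuracy. Whp the accuracy is at least $\frac12+\frac f4$, and $f$ depends only on $a,b$. Items 1 and 2 are proved.

## 11. Two disconnected communities: $b=0$

Now $\lambda=d=a/2$, $c_1=c_2$, $\kappa_1=\kappa_2$, and there are no edges between $C_\pm=\{v:\sigma_v=\pm1\}$. So $M=M^+\oplus M^-$ and $T_r=\sigma S_r$ entrywise. Hence $s^\pm:=\frac{s\pm t}2\in V$ is the restriction of $s$ to $C_\pm$, and $\|s^\pm\|^2\to c_1/2$ by (4). Let $\nu_\pm$ be the spectral radius of $M^\pm$; as $M^\pm\ge0$ entrywise, it is the top eigenvalue of $M^\pm$.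

**Step 1: one large eigenvalue per block.** By (6), $N=d^r(c_1\kappa_1I+o(1))$. By Weyl, whp $M$ has exactly two eigenvalues (with multiplicity) of absolute value $>2\eta$, both $\sim c_1\kappa_1d^r$. Since $s^\pm\in V$,
$$\langle s^\pm,Ms^\pm\rangle=\langle s^\pm,Ns^\pm\rangle\sim c_1\kappa_1d^r\|s^\pm\|^2 ,$$
so each block has at least one of them, hence exactly one, namely $\nu_\pm$, simple within its block. Let $\omega_\pm$ be its unit eigenvector, supported on $C_\pm$. Then $\|(I-\Pi)\omega_\pm\|=\|(I-\Pi)M\omega_\pm\|/\nu_\pm\le\eta/\nu_\pm\to0$. As $s^+,s^-$ is an orthogonal basis of $V$ and $\langle\omega_\pm,s^\mp\rangle=0$, we get $\omega_\pm=s^\pm/\|s^\pm\|+o(1)$ up to sign.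

**Step 2: support of $\omega_\pm$.** We locate the eigenvector on one component. On each component of $G[C_\pm]$ the matrix $M^\pm$ is nonnegative and irreducible. Since $\nu_\pm$ is the spectral radius and is simple in its block, Perron–Frobenius gives, up to sign, $\omega_\pm>0$ on exactly one component $H_\pm$ of $G[C_\pm]$ and $\omega_\pm=0$ elsewhere. Fix this sign; it agrees with the sign in Step 1 because $s^\pm\ge0$.

**Step 3: counts.** We need the proportion of zeros and the size of $H_i$, $i\in\{+,-\}$. For fixed $k$, with $s_k^i$ the restriction of $s_k$ to $C_i$,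
$$\frac1n\sum_v\Big(\sqrt{\tfrac{c_1n}2}\,\omega_i(v)-d^{-k}S_k(v)\mathbb 1[\sigma_v=i]\Big)^2=\Big\|\sqrt{\tfrac{c_1}2}\,\omega_i-s_k^i\Big\|^2\le2\Big\|\sqrt{\tfrac{c_1}2}\,\omega_i-s^i\Big\|^2+2\|s-s_k\|^2 .$$
As for $b>0$, the empirical law of $(\sigma_v,\sqrt{c_1n/2}\,\omega_i(v))$ converges weakly in probability to that of $(\tau_{\rm root},\mathcal W\,\mathbb 1[\tau_{\rm root}=i])$. By portmanteau and Lemma 9, $|H_i|=\#\{\omega_i>0\}\ge(\frac{1-q}2-o(1))n$. Also, $\omega_i=0$ on components of size $\le K$ whp, and by Lemma 7(b) the vertices of $C_i$ in such components number $(\frac12P(|\mathcal T|\le K)+o(1))n$, with $P(|\mathcal T|\le K)\to q$ as $K\to\infty$. Since $|C_i|\sim\frac n2$: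

- (α) $|H_i|/n\to\frac{1-q}2$, and the fraction of $v$ with $v\in C_i$, $\omega_i(v)=0$ tends to $\frac q2$, in probability.
- (β) For every fixed $\epsilon>0$, whp every component of $G[C_i]$ other than $H_i$ has at most $\epsilon n$ vertices: for $K$ large, whp all but $\frac\epsilon2n$ vertices of $C_i\setminus H_i$ lie in components of size $\le K$.

In particular whp $H_i$ is the only component of $G[C_i]$ with at least $\frac{1-q}4n$ vertices. All this is uniform over $\sigma\in\mathcal G$.

**Step 4: the claim $P(\nu_+=\nu_-)\to0$.** This is the point left open in Section 3. The device is to keep about $\log n$ pendant vertices random: each of them strictly increases $\nu_+$, so $\nu_+$ hits a prescribed value only on an antichain. In this step we restrict to $|\sum_v\sigma_v|\le\frac12n^{2/3}$, which also has probability $1-o(1)$. Let $p=a/n$, $m=\lfloor\log n\rfloor$, $X=\{x_1,\dots,x_m\}$ the first $m$ vertices of $C_+$, and $U'=C_+\setminus X$.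

*The graph $G[U']$.* Let $\sigma'$ be obtained from $\sigma$ by changing the labels on $X$ to $-1$. Then $\sigma'\in\mathcal G$, and under $\sigma'$ the graph induced on the $+$ community has exactly the law of $G[U']$ under $\sigma$. By (α) for $\sigma'$, whp the largest component $H'$ of $G[U']$ (ties broken by a fixed rule) has at least $\frac{1-q}3n$ vertices.

*Revealing in stages.* The following are independent of each other and of $G[C_-]$: $G[U']$; $G[X]$; the neighborhoods $N_j\subset U'$ of the $x_j$, which are independent random subsets of $U'$ containing each element with probability $p$. Whp $G[X]$ is edgeless, since $m^2p\to0$. Condition on this and on $G[U']$ with $|H'|\ge\frac{1-q}3n$. Call $j$ *good* if $N_j=\emptyset$ or $N_j=\{y\}$ with $y\in H'$, and then put $\xi_j=|N_j|$. The events that $j$ is good are independent and equally likely, with probability at least $(1-p)^n\ge e^{-2a}$. So whp the number $m_1$ of good indices is at least $\frac12e^{-2a}m$. Condition on the set of good indices and on $N_j$ for all other $j$. Since $P(N_j=\emptyset)=(1-p)^{|U'|}$ and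 $P(N_j=\{y\})=p(1-p)^{|U'|-1}$, for good $j$ the $\xi_j$ are i.i.d. $\mathrm{Ber}(p_0)$ with
$$p_0=\frac{|H'|\frac p{1-p}}{1+|H'|\frac p{1-p}},$$
bounded away from $0$ and $1$ because $\frac{1-q}3a\le|H'|p\le a$. Independently we may draw $h_j$ uniform on $H'$ and set $N_j=\{h_j\}$ if $\xi_j=1$. Condition on all $h_j$ too.

*Anti-concentration.* Let $H_0$ be the component containing $H'$ in the graph induced on $U'\cup\{x_j:j\text{ not good}\}$; it is now fixed. The component of $G[C_+]$ containing $H'$ is
$$H(\xi)=H_0\sqcup\{x_j:j\text{ good},\ \xi_j=1\},$$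
where each such $x_j$ is a pendant vertex attached to $h_j\in H'$. Let $\rho(\xi)$ be the spectral radius of the $r$-th power matrix of $H(\xi)$. Adding a pendant vertex does not change the other distances, so the old power matrix is a proper principal submatrix of the new one, which is irreducible and nonnegative. Hence $\rho$ is strictly increasing in each coordinate, and $\{\rho=x\}$ is an antichain for every $x$. By Lemma 8,
$$P(\rho(\xi)=x\mid\cdot)\le C_0\,(m_1p_0(1-p_0))^{-1/2}\to0$$
uniformly in $x$. We may take $x=\nu_-$, which depends only on $G[C_-]$.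

*Identification.* $|H(\xi)|\ge|H'|\ge\frac{1-q}3n$, so by Step 3 whp $H(\xi)=H_+$, and then $\nu_+=\rho(\xi)$ by Step 2. Therefore $P(\nu_+=\nu_-)\to0$.

**Step 5: accuracy.** By Steps 1 and 4, whp the eigenvalue of second largest absolute value is $\min(\nu_+,\nu_-)$; it is unique and simple, and $w=\pm\omega_i$ for some (random) $i$. The counts of Step 3 hold for both values of $i$. Take $w=\omega_i\ge0$. The fraction with $w_v>0$ tends to $\frac{1-q}2<\frac12$, all these vertices lie in $C_i$, and no entry is negative. So whp the median is $0$. The positive entries form part of one side, which is completed by $\sim\frac q2n$ random zeros; the other side consists of $\sim\frac n2$ zeros. Of the $\sim\frac{1+q}2n$ zeros, $\sim\frac q2n$ lie in $C_i$ by (α) and $\sim\frac n2$ in the other community. A zero goes to the first side with asymptotic frequency $\frac q{1+q}$ and to the second with frequency $\frac1{1+q}$. By hypergeometric concentration (Chebyshev, as before), the accuracy tends in probability to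
$$\frac{1-q}2+\frac q2\cdot\frac q{1+q}+\frac12\cdot\frac1{1+q}=\frac{(1-q^2)+q^2+1}{2(1+q)}=\frac1{1+q}>\frac12 .$$
For $w=-\omega_i$ the same computation applies with the sides exchanged. This proves item 3, and with it Theorem A and the conjecture. $\blacksquare$

## 12. Localization for $r$ below a multiple of $\log\log n$

*Proof of Proposition B.* **Step 1: two far-apart vertices of high degree.** They force the second eigenvalue to be large. Let $\Delta=\lfloor\frac34\frac{\log n}{\log\log n}\rfloor$, so $\Delta\log\Delta=(\frac34-o(1))\log n$. Split $[n]$ into two halves with $\sim\frac n4$ vertices of each label in each. A given vertex of the first half has, for the label class of edge parameter $c=\max(a,b)>0$, about $\frac n4$ potential neighbors in the second half. So it has at least $\Delta$ neighbors there with probability at least $(\frac{c'}\Delta)^\Delta e^{-C}=n^{-3/4+o(1)}$, with a constant $c'>0$. These events are independent over the first half, so whp at least $n^{1/4-o(1)}$ vertices, in particular at least two, have degree $\ge\Delta$.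

Next consider pairs $x,x'$ with both degrees $\ge\Delta$ at distance $\le r+2$. Sum over connecting SAWs of length at most $r+2$. Given such a path, each endpoint needs at least $\Delta-2$ further edges to vertices other than the two endpoints. These requirements are independent of each other and of the path, and each has probability at most $(\frac{2ed}{\Delta-2})^{\Delta-2}=n^{-3/4+o(1)}$. So the expected number of such pairs is at most $(r+2)\,nD^{r+2}\,n^{-3/2+o(1)}\to0$. Hence whp there are $x,x'$ of degree $\ge\Delta$ at distance $>r+2$. On the closed neighborhood of each, $M$ is all-ones because $r\ge2$; the two neighborhoods are disjoint, and the cross block is zero. By Cauchy interlacing $M$ has two eigenvalues $\ge\Delta+1$, so $|\mu|\ge\Delta+1$ for every eigenvalue $\mu$ considered in the proposition.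

**Step 2: most vertices carry little mass.** Let $K=\log\log n$, $H=\{v:|\mathrm{Ball}_r(v)|>(\Delta+1)/K\}$, $L=H^c$, $Z=\{v\in L:\mathrm{Ball}_r(v)\cap H=\emptyset\}$. For $v\in Z$ we have $\mu w_v=\sum_{u\in L}M_{vu}w_u$, and the submatrix $M_{LL}$ has norm at most $(\Delta+1)/K$ by its row sums. So $(\Delta+1)\|w_Z\|\le(\Delta+1)/K$, that is, $\|w_Z\|\le1/K$.

**Step 3: $Z$ is almost everything.** A vertex outside $Z$ lies in $\mathrm{Ball}_r(h)$ for some $h\in H$, so
$$|Z^c|\le\sum_{v\in H}|\mathrm{Ball}_r(v)|\le\frac K{\Delta+1}\sum_v|\mathrm{Ball}_r(v)|^2 .$$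
We have $|\mathrm{Ball}_r(v)|\le\sum_{k\le r}S_k(v)$, and Lemma 4 (with $\lfloor\varepsilon_*\log n\rfloor$ in place of $r$) with Minkowski gives $E|\mathrm{Ball}_r(v)|^2\le Cd^{2r}\le C(\log n)^{1-2\epsilon}$. So $E|Z^c|\le CnKd^{2r}/\Delta\le Cn(\log\log n)^2(\log n)^{-2\epsilon}=o(n)$.

**Step 4: comparison with $T_r$.** Let $r\to\infty$ in the given range. We show that $T_r/\|T_r\|$ has only $o(1)$ of its mass on $Z^c$. By (2) and (4), valid for such $r$, $\|t\|^2\to c_2>0$ and $E\|t-t_k\|^2\le C(d/\lambda^2)^k$ for fixed $k$. Moreover, by Cauchy–Schwarz,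
$$\sum_{v\in Z^c}t(v)^2\le2\|t-t_k\|^2+2\Big(\frac{|Z^c|}n\Big)^{1/2}\Big(\frac1n\sum_v\lambda^{-4k}S_k(v)^4\Big)^{1/2},$$
where $ES_k(v)^4\le C_k$. Let $n\to\infty$ and then $k\to\infty$: the left side tends to $0$ in probability. So $T_r/\|T_r\|$ has mass $1-o(1)$ on $Z$, where $w$ has mass $o(1)$. Hence $\|w\mp T_r/\|T_r\|\|\ge1-o(1)$ in probability for both signs. $\square$
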